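# Log-Concavity of Restricted Inversion Polynomials

Throughout, $[n]=\{1,\dots,n\}$, and a permutation $\pi\in S_n$ is written as a word $\pi_1\pi_2\cdots\pi_n$. Its length is $\ell(\pi)=\#\{(i,j): i<j,\ \pi_i>\pi_j\}$. For (Laurent) polynomials $f,g$ in one or several variables, $f\preceq g$ means that $g-f$ has nonnegative coefficients. If $f\preceq g$ and $f'\preceq g'$, and all four have nonnegative coefficients, then $ff'\preceq gg'$, because $gg'-ff'=(g-f)g'+f(g'-f')$.

## Permutations with a prescribed descent set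

Fix a set $\Delta$ of positive integers. Take all permutations in $S_n$ whose descents, the positions $i$ with $\pi_i>\pi_{i+1}$, are exactly $\Delta\cap[n-1]$. Sort them by their last entry and weight them by length:
$$f^{(n)}_k(q)=\sum_{\substack{\pi\in S_n,\ \mathrm{Des}(\pi)=\Delta\cap[n-1]\\ \pi_n=k}}q^{\ell(\pi)}\qquad(k\in\mathbb Z).$$

For $\Delta=\{1,3\}$ and $n=4$ there are five permutations with $\pi_1>\pi_2<\pi_3>\pi_4$, namely $3241,4231$ (last entry $1$), $3142,4132$ (last entry $2$) and $2143$ (last entry $3$). Counting inversions gives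
$$f^{(4)}_1=q^4+q^5,\qquad f^{(4)}_2=q^3+q^4,\qquad f^{(4)}_3=q^2,\qquad f^{(4)}_4=0 .$$
Notice that $(f^{(4)}_2)^2-f^{(4)}_1f^{(4)}_3=(q^6+2q^7+q^8)-(q^6+q^7)=q^7+q^8$ has nonnegative coefficients. This is no accident.

**Proposition 1.** For every $\Delta$ and $n$, the family $f_k=f^{(n)}_k$ satisfies
$$f_i\,f_j\preceq f_k\,f_l\qquad\text{for all integers } i<k\le l<j \text{ with } i+j=k+l. \tag{1}$$

**Step A: a recursion in $n$.** The purpose is to replace permutations by sums in one variable. Let $\pi\in S_t$ have $\pi_t=k$, and let $\sigma\in S_{t-1}$ be the pattern of $\pi_1\cdots\pi_{t-1}$, so that $\sigma_s=\pi_s$ if $\pi_s<k$ and $\sigma_s=\pi_s-1$ if $\pi_s>k$. The pair $(\sigma,k)$ with $1\le k\le t$ determines $\pi$, and every such pair occurs. Exactly $t-k$ earlier entries exceed $k$, so $\ell(\pi)=\ell(\sigma)+t-k$. Finally $\pi_{t-1}>\pi_t$ if and only if $\sigma_{t-1}\ge k$. Hence, for $1\le k\le t$,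
$$f^{(t)}_k=q^{t-k}\sum_{r\ge k}f^{(t-1)}_r\ \text{ if } t-1\in\Delta,\qquad f^{(t)}_k=q^{t-k}\sum_{r<k}f^{(t-1)}_r\ \text{ if } t-1\notin\Delta, \tag{2}$$
and $f^{(t)}_k=0$ for other $k$.

**Step B: each operation in (2) preserves (1).** Let $(f_k)_{k\in\mathbb Z}$ be polynomials with nonnegative coefficients.

*One-step form.* Property (1) is equivalent to its case $i=k-1$, $j=l+1$. Indeed, if that case holds and $i<k\le l<j$ with $i+j=k+l$, then $f_if_j\preceq f_{i+1}f_{j-1}\preceq f_{i+2}f_{j-2}\preceq\cdots\preceq f_kf_l$.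

*Weights.* If $f_k$ satisfies (1), so does $q^{t-k}f_k$ on any interval where $k\le t$, because $q^{t-i}q^{t-j}=q^{t-k}q^{t-l}$.

*Restriction to an interval.* Replace $f_k$ by $0$ outside an interval. If the new left side of (1) is nonzero, then $i,j$ lie in the interval, hence so do $k,l$, and nothing has changed.

*Head sums.* Let $(f_k)$ have finite support and satisfy (1), and let $g_k=\sum_{r<k}f_r$. For $k\le l$, since $g_k=g_{k-1}+f_{k-1}$ and $g_{l+1}=g_l+f_l$,
$$g_kg_l-g_{k-1}g_{l+1}=f_{k-1}g_l-g_{k-1}f_l=\sum_{r'<l}f_{k-1}f_{r'}-\sum_{r<k-1}f_rf_l .$$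
To each $r<k-1$ assign $r'=r+l-k+1$. Then $r'<l$, the assignment is injective, and $r+l=(k-1)+r'$. Moreover $r<k-1<l$ and $r<r'<l$, so (1) gives $f_rf_l\preceq f_{k-1}f_{r'}$. Summing over $r$ shows that $g_{k-1}g_{l+1}\preceq g_kg_l$.

*Tail sums.* Property (1) is unchanged by the reflection $k\mapsto-k$. Under it, the tail sums $\sum_{r\ge k}f_r$ become head sums up to a shift of the index.

**Step C: conclusion.** For $n=1$ only $f^{(1)}_1=1$ is nonzero, and (1) holds trivially. Each application of (2) is a head or tail sum, then a restriction to $[1,t]$, then a weight. By induction (1) holds for all $n$. $\blacksquare$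

What made this easy is that the condition on the new entry compares it with *one* earlier entry. What changes if it is compared with several?

## Wider windows, and where the recursion stops

Let $\mathbf h=(\mathbf h(1),\mathbf h(2),\ldots)$ be a weakly increasing sequence of positive integers with $\mathbf h(i)>i$ for all $i$. Position $i$ now "sees" the positions $i+1,\dots,\mathbf h(i)$.

**Definition.** The set of *$\mathbf h$-inversions* of $\pi\in S_n$ is
$$\mathrm{inv}_{\mathbf h}(\pi)=\{(i,j): i<j\le\mathbf h(i),\ \pi_i>\pi_j\}.$$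
For $S\subset\{(i,j): i<j\le\mathbf h(i)\}$ put $I_{\mathbf h}(S;n)=\{\pi\in S_n:\mathrm{inv}_{\mathbf h}(\pi)=S\}$. The set $S$ is *$\mathbf h$-admissible* if $I_{\mathbf h}(S;n)\ne\varnothing$ for some $n$.

If $\mathbf h(i)=i+1$, then $I_{\mathbf h}(S;n)$ consists of the permutations with a prescribed descent set. If $\mathbf h(i)=i+2$, then $S=\{(2,4)\}$ is not admissible. The pairs $(2,3)$ and $(3,4)$ are visible and not in $S$, so a permutation in $I_{\mathbf h}(S;n)$ with $n\ge4$ would have $\pi_2<\pi_3<\pi_4$, and also $\pi_2>\pi_4$. For $n<4$ the pair $(2,4)$ cannot be an inversion.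

**Definition.** For $S\neq\varnothing$ admissible, let $m=\mathbf m(S)=\max\{i:(i,j)\in S\}$ and $N=\mathbf h(m)$. For an integer $k$ and $n\ge N$ let $B_k(S,n)=\{\pi\in I_{\mathbf h}(S;n):\pi_{N}=k\}$, and put
$$b_k=b_k(S;q)=\sum_{\pi\in B_k(S,N)}q^{\ell(\pi)} .$$

Only $N-m\le k\le N$ can give $b_k\ne0$. For $m<i<N$ we have $\mathbf h(i)\ge\mathbf h(m)=N$, so $(i,N)$ is visible. It is not in $S$ by the choice of $m$. Hence $\pi_i<\pi_N$ for these $N-1-m$ positions, and $k\ge N-m$. The polynomials $b_k$ matter because of the known identity (not used below), valid for all $n\ge N$: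
$$\sum_{\pi\in I_{\mathbf h}(S;n)}q^{\ell(\pi)}=\sum_{k=N-m}^{N}b_k\binom{n-k}{N-k}_q .$$

**Definition.** A sequence $(f_k)_{k=a}^b$ of polynomials with nonnegative integer coefficients is *strongly $q$-log concave* if $f_{k-1}f_{l+1}\preceq f_kf_l$ for all $a+1\le k\le l\le b-1$.

Lee, Lesnevich and Precup ("Restricted inversion polynomials", arXiv:2511.05676, 2025) state the conjecture that $(b_k)_{k=N-m}^N$ is always strongly $q$-log concave. For $\mathbf h(i)=i+1$ this is known by Gaetz and Gao, and Proposition 1 gives it. Here is the general statement.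

**Theorem 2.** Let $S\ne\varnothing$ be $\mathbf h$-admissible, $m=\mathbf m(S)$, $N=\mathbf h(m)$, $b_k=b_k(S;q)$. For all integers $i<k\le l<j$ with $i+j=k+l$ we have $b_ib_j\preceq b_kb_l$. In particular $(b_k)_{k=N-m}^N$ is strongly $q$-log concave. The sequence also has no internal zeros.

Let us try to rerun the first section on a small example.

**Running example.** Take $\mathbf h(i)=i+2$ and $S=\{(1,2),(3,4),(3,5)\}$, so $m=3$ and $N=5$. The conditions on $\pi\in S_5$ are $\pi_2<\pi_1<\pi_3$, $\pi_2<\pi_4<\pi_3$ and $\pi_4<\pi_5<\pi_3$. The order of $\pi_1$ relative to $\pi_4$ and $\pi_5$ is free, so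
$$I_{\mathbf h}(S;5)=\{41523,\ 31524,\ 21534\},$$
with lengths $5,4,3$. Thus $b_3=q^5$, $b_4=q^3+q^4$ and $b_2=b_5=0$.

Delete the last entry, and let $\sigma\in S_4$ be the pattern of the first four. The possible $\sigma$ are $3142$ and $2143$. The condition on $k=\pi_5$ is $\sigma_4<k\le\sigma_3$. It involves two entries of $\sigma$, so the analogue of (2) sums over *pairs* of values. Its input is a table $a(x,y)$ of generating functions with $\sigma_3=x$, $\sigma_4=y$. In general the table is indexed by the values at all positions $i<t$ with $\mathbf h(i)\ge t$.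

So we need a property of tables that implies (1) after summing out variables. The natural candidate is that every row and every column is log concave. This is too weak. In the table
$$\begin{array}{c|ccc} & y=1&y=2&y=3\\\hline x=1&4&2&1\\ x=2&1&2&4\end{array}$$
both rows are log concave ($2^2\ge4\cdot1$), and the columns have only two entries. Yet the column sums are $5,4,5$, and $4^2<5\cdot5$. The expansion of $5\cdot 5$ contains the product $a(1,1)\,a(2,3)=16$ of entries from *different* rows, and log concavity within rows says nothing about it.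

Hence we need inequalities comparing entries at two arbitrary points $c,c'$ of the table. To guess their shape, write (1) differently. Put $\alpha=k-i=j-l$. Then $k=\min(i+\alpha,j)$ and $l=\max(i,j-\alpha)$. For vectors, use coordinatewise minimum and maximum, and shift all coordinates by the same $\alpha$. With $c=(1,1)$, $c'=(2,3)$, $\alpha=1$ this asks for $a(1,1)\,a(2,3)\le a(2,2)\,a(1,2)$. The table above violates it, since $16>4$. So this form at least detects the failure.

## The inequality with a uniform shift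

Write $\wedge$ and $\vee$ for the coordinatewise min and max of integer vectors, and $\mathbf 1$ for the all-ones vector.

**Theorem 3.** Let $S\subseteq\{(i,j): i<j\le\mathbf h(i)\}$ and $n\ge1$. Let $J$ be a nonempty subset of $\{j\le n:\mathbf h(j)\ge n\}$ (this set contains $n$). For $\pi\in S_n$ put $e_t(\pi)=\#\{i<t:\pi_i>\pi_t\}$, so that $\ell(\pi)=\sum_te_t(\pi)$. For $c\in\mathbb Z^J$ let
$$F_c(q_1,\dots,q_n)=\sum_{\substack{\pi\in I_{\mathbf h}(S;n)\\ \pi_j=c_j\ \forall j\in J}}\ \prod_{t=1}^nq_t^{e_t(\pi)} .$$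
Then for all $c,c'\in\mathbb Z^J$ and all integers $\alpha\ge0$, coefficientwise in $\mathbb Z[q_1,\dots,q_n]$,
$$F_c\,F_{c'}\preceq F_{(c+\alpha\mathbf 1)\wedge c'}\;F_{c\vee(c'-\alpha\mathbf 1)} .$$

**Theorem 3 implies Theorem 2.** Take $n=N$, $J=\{N\}$, $c=i$, $c'=j$, $\alpha=k-i=j-l>0$, and set all $q_t=q$. Setting variables equal preserves $\preceq$, and $F_c$ becomes $b_c$. Since $\min(i+\alpha,j)=\min(k,j)=k$ and $\max(i,j-\alpha)=\max(i,l)=l$, we get $b_ib_j\preceq b_kb_l$. The choice $i=k-1$, $j=l+1$ is strong $q$-log concavity.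

For internal zeros, suppose $b_i,b_j\ne0$ and $i<r<j$. Let $k\le l$ be the integers $r$ and $i+j-r$ in increasing order. Both lie strictly between $i$ and $j$. The product $b_ib_j$ is nonzero with nonnegative coefficients, and $b_ib_j\preceq b_kb_l$, so $b_kb_l\ne0$ and $b_r\neq0$. $\blacksquare$

In the same way, $J=\{j\}$ gives strong $q$-log concavity of the distribution of $\pi_j$ over $I_{\mathbf h}(S;n)$, for every $n$ and every $j\le n$ with $\mathbf h(j)\ge n$.

To prove Theorem 3 we do not sum variables out one at a time. We keep every permutation as a point of $\mathbb Z^n$ and treat all pairs of points at once.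

## Relative ranks turn windows into difference inequalities

Values $\pi_i$ are awkward coordinates, since the minimum of two permutation words need not be a permutation word. The coordinates that recursion (2) used implicitly are better.

**Definition.** For $\pi\in S_n$ and $i\le t\le n$ let $v_i(t)=\#\{s\le t:\pi_s\le\pi_i\}$, the rank of $\pi_i$ among the first $t$ entries, and let $p_t=v_t(t)$.

For $\pi=41523$ we get $p=(1,1,3,2,3)$, and the rank of the first entry evolves as $v_1(1),\dots,v_1(5)=1,2,2,3,4$.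

The pattern of $\pi_1\cdots\pi_t$ is determined by the pattern of $\pi_1\cdots\pi_{t-1}$ together with $p_t$, and every value $1\le p_t\le t$ is possible. So $\pi\mapsto p$ is a bijection from $S_n$ onto $\{p\in\mathbb Z^n:1\le p_t\le t\ \forall t\}$. Of the first $t$ entries, $p_t$ are at most $\pi_t$, so $e_t(\pi)=t-p_t$. The length is therefore a linear function of $p$.

**Step 1: two facts about ranks.** They translate comparisons of entries into comparisons of ranks.

(a) *For $i<t$: $\pi_i<\pi_t$ if and only if $p_t\ge v_i(t-1)+1$.* Note that $p_t-1=\#\{s\le t-1:\pi_s<\pi_t\}$. If $\pi_i<\pi_t$, then $\{s\le t-1:\pi_s\le\pi_i\}\subseteq\{s\le t-1:\pi_s<\pi_t\}$, so $v_i(t-1)\le p_t-1$. If $\pi_i>\pi_t$, then $\{s\le t-1:\pi_s<\pi_t\}\subsetneq\{s\le t-1:\pi_s\le\pi_i\}$, since $i$ lies only in the second set. So $p_t-1<v_i(t-1)$, that is, $p_t\le v_i(t-1)$.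

(b) *For $i<t$: $v_i(t)$ equals $v_i(t-1)+1$ if $\pi_t<\pi_i$, and $v_i(t-1)$ otherwise.* This is immediate. Iterating from $v_i(i)=p_i$ gives, for $i\le t$,
$$v_i(t)=p_i+\#\{s:i<s\le t,\ \pi_s<\pi_i\}.$$

The threshold $v_i(t-1)$ in (a) seems to depend on the whole permutation. The point of the next lemma is that, inside the window of $i$, the correction in (b) is dictated by $S$. Put
$$d_i(t)=\#\{s: i<s\le t,\ (i,s)\in S\},$$
a number depending only on $S$. If $S$ contains a pair $(i,j)$ with $j>n$, then $I_{\mathbf h}(S;n)=\varnothing$ and Theorem 3 reads $0\preceq0$. From now on assume that $S$ contains no such pair.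

**Lemma 4.** We have $\pi\in I_{\mathbf h}(S;n)$ if and only if $p$ satisfies, for all $i<t\le\min(\mathbf h(i),n)$,
$$p_t-p_i\le d_i(t-1)\ \text{ if }(i,t)\in S,\qquad p_t-p_i\ge d_i(t-1)+1\ \text{ if }(i,t)\notin S. \tag{3}$$
Moreover, if $\pi\in I_{\mathbf h}(S;n)$, $j\le n$ and $\mathbf h(j)\ge n$, then $\pi_j=p_j+d_j(n)$.

*Proof.* Let $Q(t)$ be the statement: for all $i<t$ with $\mathbf h(i)\ge t$, $\pi_i>\pi_t$ if and only if $(i,t)\in S$. By the assumption on $S$, $\pi\in I_{\mathbf h}(S;n)$ if and only if $Q(2),\dots,Q(n)$ hold.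

Suppose $Q(s)$ holds for all $s<t$, and let $i<t\le\mathbf h(i)$. Every $s$ with $i<s\le t-1$ satisfies $s\le\mathbf h(i)$, so $Q(s)$ gives $\pi_s<\pi_i$ if and only if $(i,s)\in S$. By (b), $v_i(t-1)=p_i+d_i(t-1)$. By (a), $\pi_i<\pi_t$ if and only if $p_t\ge p_i+d_i(t-1)+1$. Therefore, given $Q(s)$ for all $s<t$, the statement $Q(t)$ is equivalent to (3) for this $t$ and all $i<t$ with $\mathbf h(i)\ge t$.

If all $Q(t)$ hold, this yields (3) for every relevant pair. Conversely, if (3) holds for every relevant pair, then $Q(2),Q(3),\dots,Q(n)$ follow one after another.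

For the last claim, $\mathbf h(j)\ge n$ means that every $s$ with $j<s\le n$ is in the window of $j$, so $\pi_s<\pi_j$ if and only if $(j,s)\in S$. By (b), $\pi_j=v_j(n)=p_j+d_j(n)$. $\square$

In the running example (3) reads
$$p_2-p_1\le0,\quad p_3-p_1\ge2,\quad p_3-p_2\ge1,\quad p_4-p_2\ge1,\quad p_4-p_3\le0,\quad p_5-p_3\le1,\quad p_5-p_4\ge1 .$$
With $1\le p_t\le t$ this forces $p_1=p_2=1$ and $p_3=3$, and leaves $(p_4,p_5)\in\{(2,3),(2,4),(3,4)\}$. These are the three permutations found above, with $\pi_5=p_5$, $\pi_4=p_4$ and $\pi_3=p_3+2=5$.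

Let $D\subset\mathbb Z^n$ be the set of $p$ with $1\le p_t\le t$ for all $t$ that satisfy (3). By Lemma 4, $\pi\mapsto p$ is a bijection $I_{\mathbf h}(S;n)\to D$.

## Shifted minima and maxima stay inside $D$

The purpose of this section is to check that the operation guessed in Theorem 3 makes sense on points. The conditions (3) only bound differences of coordinates, so they do not notice a shift by a multiple of $\mathbf 1$. This is why we shift all coordinates together: moving only the last one would change the differences $p_n-p_i$.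

**Lemma 5.** Let $p,p'\in D$, let $\alpha\ge0$ be an integer, and let $x=p+\alpha\mathbf 1$. Then $x\wedge p'\in D$ and $(x\vee p')-\alpha\mathbf 1\in D$.

*Proof.* Each condition in (3) has the form $z_a-z_b\le C$, and both $x$ and $p'$ satisfy it. If $z,z'$ satisfy it, then
$$\min(z_a,z_a')\le\min(z_b+C,z_b'+C)=\min(z_b,z'_b)+C,$$
and likewise $\max(z_a,z'_a)\le\max(z_b,z'_b)+C$. So $x\wedge p'$, $x\vee p'$ and $(x\vee p')-\alpha\mathbf 1$ satisfy (3).

Now the bounds. First, $\min(p_t+\alpha,p'_t)\ge1$ because $\alpha\ge0$, and it is at most $p'_t\le t$. Next, $(x\vee p')_t-\alpha=\max(p_t,p'_t-\alpha)$ is at least $p_t\ge1$, and it is at most $t$ because $p_t\le t$ and $p'_t-\alpha\le t$. $\square$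

## Many pairs with the same minimum and maximum

It is tempting to finish by sending $(p,p')$ to $(x\wedge p',(x\vee p')-\alpha\mathbf 1)$. The weights agree, since $x+p'=x\wedge p'+x\vee p'$, and Lemma 5 puts the image in the right place. The trouble is that this map is not injective.

**Example (a collision).** Let $\mathbf h(i)=i+1$, $S=\{(1,2),(2,3),(4,5)\}$, $n=5$. Here (3) says $p_2\le p_1$, $p_3\le p_2$, $p_4\ge p_3+1$, $p_5\le p_4$, so $D$ consists of the points $(1,1,1,p_4,p_5)$ with $2\le p_4\le4$ and $1\le p_5\le p_4$. Also $\pi_5=p_5$. Take $\alpha=1$, $p_5=1$, $p'_5=3$.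

- From $p=(1,1,1,2,1)$ and $p'=(1,1,1,4,3)$ we get $x=(2,2,2,3,2)$.
- From $p=(1,1,1,3,1)$ and $p'=(1,1,1,3,3)$ we get $x=(2,2,2,4,2)$.

In both cases $x\wedge p'=(1,1,1,3,2)$ and $x\vee p'=(2,2,2,4,3)$. Two pairs have collapsed onto one.

The collision can be compensated by mixing the two pairs. The points $(2,2,2,3,2)\vee(1,1,1,3,3)=(2,2,2,3,3)$ and $(2,2,2,4,2)\wedge(1,1,1,4,3)=(1,1,1,4,2)$ are another join and another meet, and their sum is the same as before. So we should count, for fixed minimum and maximum, how many pairs (join, meet) can be built. This becomes a question about families of sets, and the answer is the Marica–Schönheim theorem (Canad. Math. Bull. 12 (1969)). We prove it, so that nothing is left to look up.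

For families $X,Y$ of subsets of a finite set $E$, let $X\wedge Y=\{T\cap T':T\in X,T'\in Y\}$ and $X\vee Y=\{T\cup T':T\in X,T'\in Y\}$.

**Lemma 6.** $|X|\,|Y|\le|X\wedge Y|\,|X\vee Y|$.

(This is also a consequence of the Ahlswede–Daykin four functions theorem.)

*Proof.* We use induction on $|E|$. If $E=\varnothing$, each of $X,Y$ is empty or $\{\varnothing\}$, and the claim is clear. Otherwise choose $e\in E$. For a family $Z$ let $Z_0$ be the family of members not containing $e$, and let $Z_1=\{T\setminus\{e\}:e\in T\in Z\}$. Both are families on $E\setminus\{e\}$, and $|Z|=|Z_0|+|Z_1|$. Write $x_\varepsilon=|X_\varepsilon|$, $y_\varepsilon=|Y_\varepsilon|$, $a_\varepsilon=|(X\vee Y)_\varepsilon|$, $b_\varepsilon=|(X\wedge Y)_\varepsilon|$.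

A union contains $e$ when at least one of the two sets does, and an intersection contains $e$ only when both do. So $X_0\vee Y_0\subseteq(X\vee Y)_0$ and $X_0\wedge Y_0\subseteq(X\wedge Y)_0$. Similarly $X_1\vee Y_1\subseteq(X\vee Y)_1$ and $X_1\wedge Y_1\subseteq(X\wedge Y)_1$. For $\varepsilon\ne\varepsilon'$, $X_\varepsilon\vee Y_{\varepsilon'}\subseteq(X\vee Y)_1$ and $X_\varepsilon\wedge Y_{\varepsilon'}\subseteq(X\wedge Y)_0$. The induction hypothesis gives
$$x_0y_0\le a_0b_0,\qquad x_1y_1\le a_1b_1,\qquad x_0y_1\le a_1b_0,\qquad x_1y_0\le a_1b_0 .$$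
Put $u=x_0y_1$, $v=x_1y_0$, $P=a_1b_0$, $Q=a_0b_1$. Then $u,v\le P$ and $uv=(x_0y_0)(x_1y_1)\le PQ$. We claim $u+v\le P+Q$. If $P=0$, then $u=v=0$. If $P>0$, then
$$P(P+Q-u-v)\ge P^2+uv-P(u+v)=(P-u)(P-v)\ge0 .$$
Adding the three bounds,
$$|X||Y|=x_0y_0+x_1y_1+u+v\le a_0b_0+a_1b_1+P+Q=(a_0+a_1)(b_0+b_1)=|X\vee Y|\,|X\wedge Y| .\qquad\square$$

**Theorem 7 (Marica–Schönheim).** For a finite family $\mathcal F$ of subsets of a finite set $E$, $\#\{T\setminus T':T,T'\in\mathcal F\}\ge|\mathcal F|$.

*Proof.* Apply Lemma 6 to $X=\mathcal F$ and $Y=\{E\setminus T:T\in\mathcal F\}$, so that $|X|=|Y|=|\mathcal F|$. Since $T\cap(E\setminus T')=T\setminus T'$, the family $X\wedge Y$ is the set of differences. Since $T\cup(E\setminus T')=E\setminus(T'\setminus T)$, the family $X\vee Y$ is the set of complements of differences and has the same size. So $|\mathcal F|^2\le\#\{T\setminus T'\}^2$. $\square$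

Now back to integer points. For finite $A\subset\mathbb Z^n$ let $y^A=\sum_{x\in A}\prod_ty_t^{x_t}$, and put $A\wedge B=\{x\wedge x':x\in A,x'\in B\}$ and $A\vee B=\{x\vee x':x\in A,x'\in B\}$.

**Lemma 8.** For finite $A,B\subset\mathbb Z^n$, $\ y^A\,y^B\preceq y^{A\wedge B}\,y^{A\vee B}$.

*Proof.* **Step 1: sort pairs by their minimum and maximum.** Say that an ordered pair $(x,x')$ of points of $\mathbb Z^n$ has class $(u,w)=(x\wedge x',x\vee x')$. Since $x+x'=u+w$, the monomial $\prod_ty_t^{x_t+x'_t}$ depends only on the class. So it suffices to show, for each fixed $u\le w$, that $A\times B$ contains at most as many pairs of class $(u,w)$ as $(A\vee B)\times(A\wedge B)$ does.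

**Step 2: encode a class by subsets.** Let $E=\{t:u_t<w_t\}$, and for $T\subseteq E$ let $x_T$ be the vector equal to $w$ on $T$ and to $u$ off $T$. A pair has class $(u,w)$ exactly when in each coordinate $t$ its two entries are $u_t$ and $w_t$ in some order. So the pairs of class $(u,w)$ are exactly $(x_T,x_{E\setminus T})$ for $T\subseteq E$, and distinct $T$ give distinct pairs. Also $x_T\vee x_{T'}=x_{T\cup T'}$ and $x_T\wedge x_{T'}=x_{T\cap T'}$. Put
$$\mathcal F=\{T:x_T\in A,\ x_{E\setminus T}\in B\},\qquad \mathcal G=\{T:x_T\in A\vee B,\ x_{E\setminus T}\in A\wedge B\}.$$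
We must show $|\mathcal F|\le|\mathcal G|$.

**Step 3: every difference of members of $\mathcal F$ yields a member of $\mathcal G$.** Let $T_1,T_2\in\mathcal F$ and $T=T_1\cup(E\setminus T_2)=E\setminus(T_2\setminus T_1)$. Since $x_{T_1},x_{T_2}\in A$ and $x_{E\setminus T_1},x_{E\setminus T_2}\in B$,
$$x_T=x_{T_1}\vee x_{E\setminus T_2}\in A\vee B,\qquad x_{E\setminus T}=x_{T_2\setminus T_1}=x_{T_2}\wedge x_{E\setminus T_1}\in A\wedge B .$$
So $T\in\mathcal G$. Hence $\mathcal G$ contains the complements of all differences $T_2\setminus T_1$, and Theorem 7 gives $|\mathcal G|\ge|\mathcal F|$. $\square$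

In the collision example, $u=(1,1,1,3,2)$, $w=(2,2,2,4,3)$ and $E=[5]$. There $A$ is the shift by $\mathbf 1$ of the points with $p_5=1$, and $B$ is the set of points with $p_5=3$. The family $\mathcal F$ consists of $\{1,2,3\}$ and $\{1,2,3,4\}$. The differences are $\varnothing$ and $\{4\}$, and their complements $E$ and $\{1,2,3,5\}$ encode exactly the two (join, meet) pairs displayed there.

## Assembling the proof of Theorem 3

**Step 1: write $F_c$ as a sum over lattice points.** For $c\in\mathbb Z^J$ let $D_c=\{p\in D:p_j+d_j(n)=c_j\ \forall j\in J\}$. Every $j\in J$ has $\mathbf h(j)\ge n$, so by Lemma 4 the set $D_c$ corresponds to the $\pi\in I_{\mathbf h}(S;n)$ with $\pi_j=c_j$ for all $j\in J$. Since $e_t=t-p_t$,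
$$F_c=\sum_{p\in D_c}\prod_tq_t^{\,t-p_t}=\Big(\prod_tq_t^{\,t}\Big)\;y^{D_c}\Big|_{y_t=q_t^{-1}} . \tag{4}$$

**Step 2: locate the meets and joins.** Fix $c,c'$ and $\alpha\ge0$, and put $A=D_c+\alpha\mathbf 1$, $B=D_{c'}$. Let $x=p+\alpha\mathbf 1\in A$ with $p\in D_c$, and let $p'\in B$.

By Lemma 5, $x\wedge p'\in D$. For $j\in J$,
$$(x\wedge p')_j+d_j(n)=\min\big(p_j+d_j(n)+\alpha,\ p'_j+d_j(n)\big)=\min(c_j+\alpha,c'_j).$$
Hence $A\wedge B\subseteq D_{(c+\alpha\mathbf 1)\wedge c'}$.

By Lemma 5, $(x\vee p')-\alpha\mathbf 1\in D$. For $j\in J$,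
$$\big((x\vee p')-\alpha\mathbf 1\big)_j+d_j(n)=\max\big(p_j+d_j(n),\ p'_j+d_j(n)-\alpha\big)=\max(c_j,c'_j-\alpha).$$
Hence $A\vee B\subseteq D_{c\vee(c'-\alpha\mathbf 1)}+\alpha\mathbf 1$.

**Step 3: apply Lemma 8 and undo the shift.** Let $M=\prod_ty_t^\alpha$. Then
$$M\,y^{D_c}\,y^{D_{c'}}=y^A\,y^B\preceq y^{A\wedge B}\,y^{A\vee B}\preceq y^{D_{(c+\alpha\mathbf 1)\wedge c'}}\cdot M\,y^{D_{c\vee(c'-\alpha\mathbf 1)}} .$$
Cancel the monomial $M$. The substitution $y_t=q_t^{-1}$ permutes Laurent monomials, so it preserves $\preceq$, and so does multiplication by $\prod_tq_t^{2t}$. By (4) the result is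
$$F_c\,F_{c'}\preceq F_{(c+\alpha\mathbf 1)\wedge c'}\,F_{c\vee(c'-\alpha\mathbf 1)} .$$
This proves Theorem 3, and with it Theorem 2: the conjecture holds for every $\mathbf h$ and every nonempty $\mathbf h$-admissible $S$. $\blacksquare$

## Equality for a single descent

The inequalities of Theorem 2 cannot be strengthened by a constant factor greater than $1$. Take $\mathbf h(i)=i+1$ and $S=\{(m,m+1)\}$ with $m\ge3$, so $N=m+1$. Then $I_{\mathbf h}(S;N)$ consists of the $\pi$ with $\pi_1<\dots<\pi_m>\pi_{m+1}$. Such a $\pi$ is determined by its last entry $k$, which can be any element of $\{1,\dots,m\}$, and all its inversions involve the last position, so there are $N-k$ of them. Thus $b_k=q^{N-k}$ for $1\le k\le m$. Whenever $1\le i<k\le l<j\le m$ and $i+j=k+l$, we get $b_ib_j=q^{2N-i-j}=q^{2N-k-l}=b_kb_l\neq0$. Such indices exist because $m\ge3$; for instance $i=1$, $k=l=2$, $j=3$.
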